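\title{Strong Chang's Conjecture does not imply its cofinal version}

\begin{abstract}
Strong Chang's Conjecture, $\mathrm{SCC}$, says that club many countable elementary submodels $M$ of a large $H_\theta$ can be extended by a new ordinal below $\omega_2$ without changing $M\cap\omega_1$. The version $\mathrm{SCC}^{\mathrm{cof}}$ asks for cofinally many such ordinals. Usuba asked whether the two are equivalent. Starting from a measurable cardinal, we force a model in which $\mathrm{SCC}$ holds and $\mathrm{SCC}^{\mathrm{cof}}$ fails. The failure is witnessed by $\omega_3$ functions from $\omega_2$ to $\omega_1$, and we prove in ZFC that under $\mathrm{SCC}$ no family of $\omega_2$ functions can witness it. It follows that the two principles are equivalent under a reflection hypothesis for stationary subsets of $[2^{\omega_2}]^\omega$.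
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\theta>\omega_2$ be a regular cardinal, let $H_\theta$ be the set of all sets of hereditary cardinality less than $\theta$, let $\Delta$ be a wellorder of $H_\theta$, and put $\mathfrak A=(H_\theta,\in,\Delta)$. For $X\subseteq H_\theta$ let $\operatorname{Hull}^{\mathfrak A}(X)$ be the Skolem hull of $X$, taken with the definable Skolem functions that pick $\Delta$-least witnesses. It consists of the elements of $H_\theta$ that are definable in $\mathfrak A$ from parameters in $X$, and it is the smallest elementary submodel of $\mathfrak A$ that includes $X$.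

If $M\prec\mathfrak A$ is countable, then $M\cap\omega_1$ is a countable ordinal. Adding an ordinal $\beta<\omega_2$ to $M$ and closing off gives a larger countable model, and we ask whether this ordinal stays the same. Put
\[
A(M)=\{\beta<\omega_2:\ \operatorname{Hull}^{\mathfrak A}(M\cup\{\beta\})\cap\omega_1=M\cap\omega_1\}.
\]

\begin{definition}\label{def:scc}
\emph{Strong Chang's Conjecture}, $\mathrm{SCC}$, is the assertion that for every sufficiently large regular $\theta$ and every wellorder $\Delta$ of $H_\theta$ there are club many countable $M\prec\mathfrak A$ with $A(M)\not\subseteq M$. Shelah's version $\mathrm{SCC}^{\mathrm{cof}}$ is the assertion that for every sufficiently large regular $\theta$ and every wellorder $\Delta$ of $H_\theta$ there are club many countable $M\prec\mathfrak A$ with $A(M)$ unbounded in $\omega_2$.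
\end{definition}

A countable $M$ is bounded in $\omega_2$, so $\mathrm{SCC}^{\mathrm{cof}}$ implies $\mathrm{SCC}$. The following question of Usuba is taken from the paper \cite{CS} of Cox and Sakai.

\begin{quote}
\emph{Is $\mathrm{SCC}^{\mathrm{cof}}$ equivalent to $\mathrm{SCC}$? That is, does $\mathrm{SCC}$ imply $\mathrm{SCC}^{\mathrm{cof}}$ over ZFC?}
\end{quote}

The set $A(M)$ has a concrete description. The countable ordinals in $\operatorname{Hull}^{\mathfrak A}(M\cup\{\beta\})$ are the values $f(\beta)$ of the functions $f:\omega_2\to\omega_1$ that belong to $M$ (Lemma~\ref{lem:onepoint}), so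
\begin{equation}\label{eq:A}
A(M)=\{\beta<\omega_2:\ f(\beta)<M\cap\omega_1\text{ for all }f\in M\text{ with }f:\omega_2\to\omega_1\}.
\end{equation}
This lets us measure a failure of $\mathrm{SCC}^{\mathrm{cof}}$ by the number of functions that cause it. Let $\lambda\ge\omega_1$ and let $\vec f=\langle f_\xi:\xi<\lambda\rangle$ be a sequence of functions from $\omega_2$ to $\omega_1$. For countable $z\subseteq\lambda$ with $z\cap\omega_1\in\omega_1$ put
\[
A^{\vec f}(z)=\{\beta<\omega_2:\ f_\xi(\beta)<z\cap\omega_1\text{ for all }\xi\in z\}.
\]
If $\vec f\in M$, then $f_\xi\in M$ for $\xi\in M\cap\lambda$, so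
\begin{equation}\label{eq:Af}
A(M)\subseteq A^{\vec f}(M\cap\lambda).
\end{equation}
Equality holds if $\vec f$ lists all functions from $\omega_2$ to $\omega_1$, because then, by elementarity, each such function in $M$ is $f_\xi$ for some $\xi\in M\cap\lambda$.

Two arguments suggest a positive answer to the question. First, one can apply $\mathrm{SCC}$ again to the extended model and iterate; this shows that $A(M)$ is uncountable (Proposition~\ref{prop:iterate}). Second, a new element $\beta$ of $A(M)$ lies above $M\cap\omega_2$ and determines $M\cap\omega_2$ up to $\omega_1$ candidates. If the set in question were bounded, a function in $M$ could compute from $\beta$ an ordinal beyond the bound, and this ordinal would again be in the set. This second argument proves the following theorem.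

\begin{theorem}[ZFC]\label{thm:two}
Assume $\mathrm{SCC}$ and let $\vec f=\langle f_\xi:\xi<\omega_2\rangle$ be functions from $\omega_2$ to $\omega_1$. Then for all large regular $\theta$ and all $\Delta$, club many countable $M\prec\mathfrak A$ have $A^{\vec f}(M\cap\omega_2)$ unbounded in $\omega_2$.
\end{theorem}

\begin{corollary}[ZFC]\label{cor:three}
Let $\lambda=2^{\omega_2}$. Suppose that for every stationary $S\subseteq[\lambda]^\omega$ there is $W$ with $\omega_2\subseteq W\subseteq\lambda$, $|W|=\omega_2$ and $S\cap[W]^\omega$ stationary in $[W]^\omega$. Then $\mathrm{SCC}\Leftrightarrow\mathrm{SCC}^{\mathrm{cof}}$.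
\end{corollary}

There are at least $\omega_3$ functions from $\omega_2$ to $\omega_1$, however, and an ordinal below $\omega_2$ has no reason to determine $M\cap\omega_3$. The main result is that the answer to the question is negative, and that $\omega_3$ functions suffice for a counterexample; by Theorem~\ref{thm:two} this number is optimal.

\begin{theorem}\label{thm:main}
If $\kappa$ is measurable, there is a forcing extension in which $\kappa=\omega_2$, $\mathrm{SCC}$ holds and $\mathrm{SCC}^{\mathrm{cof}}$ fails. The failure is witnessed by $\omega_3$ functions: in the extension there is a sequence $\vec f=\langle f_\xi:\xi<\omega_3\rangle$ of functions from $\omega_2$ to $\omega_1$ such that for every large regular $\theta$ and every $\Delta$, stationarily many countable $M\prec\mathfrak A$ have $A^{\vec f}(M\cap\omega_3)$ bounded in $\omega_2$. Hence, if ZFC $+$ ``there is a measurable cardinal'' is consistent, then ZFC does not prove $\mathrm{SCC}\Rightarrow\mathrm{SCC}^{\mathrm{cof}}$.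
\end{theorem}

Some consistency hypothesis is unavoidable: if $\mathrm{ZFC}+\mathrm{SCC}$ were inconsistent, the implication would hold vacuously.

Section~\ref{sec:prelim} recalls the standard tools, and Section~\ref{sec:zfc} proves the ZFC results. Section~\ref{sec:seeds} explains how a normal measure extends countable models and works out the idea of the counterexample in its simplest case. Sections~\ref{sec:ground} and~\ref{sec:forcing} construct the model, and Sections~\ref{sec:fail} and~\ref{sec:scc} show that $\mathrm{SCC}^{\mathrm{cof}}$ fails and $\mathrm{SCC}$ holds there.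

\section{Clubs, hulls and generic extensions of models}\label{sec:prelim}

``Countable'' means at most countable. The letter $\chi$ denotes a regular cardinal so large that $H_\chi$ contains all objects under discussion, and $<_\chi$ is a wellorder of $H_\chi$. We use constantly that a countable element $y$ of a model $N\prec H_\chi$ is a subset of $N$: by elementarity $N$ contains an enumeration of $y$ by natural numbers. In particular $N\cap\omega_1$ is an ordinal.

\subsection{Clubs and hulls}

For an uncountable set $I$, let $[I]^\omega$ be the set of countably infinite subsets of $I$. A set $C\subseteq[I]^\omega$ is \emph{club} if every countable subset of $I$ is included in a member of $C$ and $C$ is closed under unions of $\subseteq$-increasing $\omega$-sequences. A set $S\subseteq[I]^\omega$ is \emph{stationary} if it meets every club. The intersection of countably many clubs is club. The members of $[I]^\omega$ that are closed under countably many given finitary functions on $I$ form a club, and so do the countable elementary submodels of a structure on $I$ in a countable language. ``Club many $M$''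 means that the set of such $M$ includes a club.

\begin{lemma}\label{lem:trace}
If $C$ is club in $[I]^\omega$ and $C\in N\prec H_\chi$ with $N$ countable, then $N\cap I\in C$.
\end{lemma}

\begin{proof}
Note $I=\bigcup C\in N$. By elementarity $C\cap N$ is $\subseteq$-directed, and every $u\in N\cap I$ lies in some $y\in C\cap N$. Each $y\in C\cap N$ is countable, so $y\subseteq N\cap I$. Hence $N\cap I$ is the union of an increasing $\omega$-sequence from $C\cap N$.
\end{proof}

\begin{lemma}\label{lem:closure}
Let $\mathfrak B$ be an expansion of $(H_\chi,\in,<_\chi)$ in a countable language and let $\emptyset\ne I\subseteq H_\chi$. There are functions $H_k:I^{m_k}\to I$ $(k<\omega)$ such that every nonempty countable $y\subseteq I$ that is closed under all $H_k$ has the form $y=N\cap I$ for a countable $N\prec\mathfrak B$.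
\end{lemma}

\begin{proof}
Let $h_k$ $(k<\omega)$ list the functions $H_\chi^{m}\to H_\chi$, $m\ge1$, that are definable in $\mathfrak B$ without parameters. Fix $u_0\in I$, and for $\vec u$ from $I$ let $H_k(\vec u)=h_k(\vec u)$ if this is in $I$, and $u_0$ otherwise. Given $y$, let $N$ be the set of all $h_k(\vec u)$ with $\vec u$ from $y$. The $<_\chi$-least witness of an existential formula with parameters $h_{k_1}(\vec u_1),\dots,h_{k_n}(\vec u_n)$ is a definable function of $\vec u_1,\dots,\vec u_n$, so $N\prec\mathfrak B$ by the Tarski--Vaught test. The identity is among the $h_k$, so $y\subseteq N$, and $N\cap I\subseteq y$ because $y$ is closed under the $H_k$.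
\end{proof}

\begin{lemma}\label{lem:project}
Let $I\subseteq J$ be uncountable.
\begin{enumerate}
\item[(1)] If $S'$ is stationary in $[J]^\omega$, then $\{x\cap I:x\in S'\}\cap[I]^\omega$ is stationary in $[I]^\omega$.
\item[(2)] If $C'$ is club in $[J]^\omega$, then $\{x\cap I:x\in C'\}$ includes a club of $[I]^\omega$.
\item[(3)] If $S$ is stationary in $[I]^\omega$, then $\{x\in[J]^\omega:x\cap I\in S\}$ is stationary in $[J]^\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $C$ be club in $[I]^\omega$. The set $\{x\in[J]^\omega:x\cap I\in C\}$ is closed, and it is unbounded: given $x$, take $y\in C$ with $x\cap I\subseteq y$; then $(x\cup y)\cap I=y$. So this set meets $S'$. (2) Apply Lemma~\ref{lem:closure} to $\mathfrak B=(H_\chi,\in,<_\chi,C')$, with $C'$ as a constant. If $y\in[I]^\omega$ is closed under the $H_k$, then $y=N\cap I$ with $C'\in N$, and $N\cap J\in C'$ by Lemma~\ref{lem:trace}, while $y=(N\cap J)\cap I$. (3) If $C'$ is club in $[J]^\omega$, then by (2) some $x\in C'$ has $x\cap I\in S$.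
\end{proof}

\begin{lemma}\label{lem:onepoint}
Let $\mathfrak A=(H_\theta,\in,\Delta)$ with $\theta$ regular and uncountable, let $M\prec\mathfrak A$, let $\lambda\in M$ be an ordinal and $\beta<\lambda$. Then
\[
\operatorname{Hull}^{\mathfrak A}(M\cup\{\beta\})=\{f(\beta):\ f\in M\text{ is a function with domain }\lambda\}.
\]
If an element of the hull lies in a set $Y\in M$, it is $f(\beta)$ for some $f\in M$ with $f:\lambda\to Y$.
\end{lemma}

\begin{proof}
The hull is elementary and contains $f$ and $\beta$, so it contains $f(\beta)$. Conversely, let $y$ be the unique $v$ with $\mathfrak A\models\varphi(v,\vec m,\beta)$, where $\vec m$ is from $M$. For $\tau<\lambda$ let $f(\tau)$ be the unique $v$ with $\mathfrak A\models\varphi(v,\vec m,\tau)$ if there is one, and $\emptyset$ otherwise. Then $f$ is a subset of $H_\theta$ of size less than $\theta$, so $f\in H_\theta$ by regularity, and $f$ is definable from $\vec m$ and $\lambda$, so $f\in M$. If $y\in Y\in M$, replace the values of $f$ outside $Y$ by the $\Delta$-least element of $Y$.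
\end{proof}

Taking $\lambda=\omega_2$ and $Y=\omega_1$ gives \eqref{eq:A}: the hull includes $M\cap\omega_1$, and it has no further countable ordinals exactly if all values $f(\beta)$ are below $M\cap\omega_1$.

\subsection{Forcing}

We force downward. A forcing $P$ is \emph{$\sigma$-closed} if every descending $\omega$-sequence has a lower bound. Then every countable set of ground model elements in the extension lies in the ground model, and $\omega_1$ is preserved. More generally, if the intersection of any $\kappa$ dense open sets is dense, then $P$ adds no new $\kappa$-sequences of ground model elements. For regular $\kappa$, $P$ is \emph{$\kappa$-c.c.}\ if all antichains have size less than $\kappa$; then all cardinals $\ge\kappa$ are preserved.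

Let $\chi$ be large relative to $P$, let $P\in N\prec H_\chi$, and let $G$ be $P$-generic over $V$. Put $N[G]=\{\sigma_G:\sigma\in N\text{ is a name}\}$. It is standard that $H_\chi^{V[G]}=H_\chi[G]$, that $H_\chi^{V[G]}\cap V=H_\chi$, and that
\begin{equation}\label{eq:NG}
N[G]\prec H_\chi[G].
\end{equation}
For \eqref{eq:NG}, let $\sigma\in N$. By the maximum principle and elementarity there is a name $\tau\in N$ such that it is forced that $\exists v\,\varphi(v,\sigma)$ in $H_\chi[\dot G]$ implies $\varphi(\tau,\sigma)$ there; now apply the Tarski--Vaught test.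

For countable $N$, an \emph{$N$-generic sequence} is a descending sequence $\langle r_n:n<\omega\rangle$ in $N\cap P$ such that every dense open $D\in N$ contains some $r_n$. Such a sequence exists below any $r_0\in N\cap P$.

\begin{lemma}\label{lem:master}
If $\langle r_n:n<\omega\rangle$ is $N$-generic and $r\le r_n$ for all $n$, then $r\Vdash N[\dot G]\cap V=N$.
\end{lemma}

\begin{proof}
Check names give $N\subseteq N[G]$. Let $\sigma\in N$ be a name. Let $D$ be the set of $p$ such that either $p\Vdash\sigma=\check x$ for some $x\in H_\chi$, or no extension of $p$ forces $\sigma=\check x$ for any $x\in H_\chi$. Then $D$ is dense open and in $N$, so some $r_n$ is in $D$. Let $r\in G$ and $\sigma_G\in V$. Then $\sigma_G\in H_\chi$, some member of $G$ forces $\sigma$ to be this set, and it is compatible with $r_n\in G$. So $r_n\Vdash\sigma=\check x$ for some $x$, which is definable from $r_n$ and $\sigma$. Hence $\sigma_G=x\in N$.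
\end{proof}

\section{What $\mathrm{SCC}$ gives in ZFC}\label{sec:zfc}

The simplest cases already locate $A(M)$. All of $M\cap\omega_2$ is in $A(M)$, and no countable ordinal outside $M$ is. The next lemma extends the second fact to all gaps of $M\cap\omega_2$ and shows that one element of $A(M)$ brings others with it.

\begin{lemma}\label{lem:basic}
Let $M\prec\mathfrak A$ be countable, $\gamma=\sup(M\cap\omega_2)$, $\beta\in A(M)$ and $M'=\operatorname{Hull}^{\mathfrak A}(M\cup\{\beta\})$. Then $M'\cap\omega_2\subseteq A(M)$ and $M'\cap\gamma=M\cap\omega_2$. In particular $\beta\ge\gamma$ if $\beta\notin M$.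
\end{lemma}

\begin{proof}
If $\nu\in M'\cap\omega_2$, then $\operatorname{Hull}^{\mathfrak A}(M\cup\{\nu\})\subseteq M'$, so $\nu\in A(M)$. Let $\nu\in M'\cap\gamma$. Pick $\eta\in M$ with $\nu<\eta<\omega_2$ and a surjection $e:\omega_1\to\eta$ in $M$. The least $i$ with $e(i)=\nu$ is in $M'\cap\omega_1=M\cap\omega_1$, so $\nu=e(i)\in M$. Conversely $M\cap\omega_2\subseteq\gamma$, since $M\cap\omega_2$ has no largest element.
\end{proof}

\begin{proposition}\label{prop:iterate}
Assume $\mathrm{SCC}$. For every regular $\theta>2^{\omega_2}$ and every $\Delta$, club many countable $M\prec\mathfrak A$ have $A(M)$ uncountable.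
\end{proposition}

\begin{proof}
By \eqref{eq:A}, whether $A(M)\subseteq M$ depends only on $M\cap H_{\omega_3}$, and not on $\theta$ or $\Delta$. Apply $\mathrm{SCC}$ to one large structure and project its club by Lemma~\ref{lem:project}(2) to a club $C$ of $[H_{\omega_3}]^\omega$. As $|H_{\omega_3}|=2^{\omega_2}$, we have $C\in H_\theta$. By Lemma~\ref{lem:trace}, every countable $M\prec\mathfrak A$ with $C\in M$ has $M\cap H_{\omega_3}\in C$, hence $A(M)\not\subseteq M$. Given such an $M$, let $M_0=M$, pick $\beta_i\in A(M_i)\setminus M_i$, let $M_{i+1}=\operatorname{Hull}^{\mathfrak A}(M_i\cup\{\beta_i\})$, and take unions at limit stages $i<\omega_1$. All $M_i$ are countable, contain $C$ and have $M_i\cap\omega_1=M\cap\omega_1$. The $\beta_i$ are distinct, and $\operatorname{Hull}^{\mathfrak A}(M\cup\{\beta_i\})\subseteq M_{i+1}$ gives $\beta_i\in A(M)$.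
\end{proof}

The iteration stops at stage $\omega_1$, where the model becomes uncountable, and the supremum of the $\beta_i$ is still below $\omega_2$. To get beyond a given bound we compute the bound inside the extended model.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Fix surjections $e_\alpha:\omega_1\to\alpha$ for $0<\alpha<\omega_2$. Call $z$ a \emph{candidate at $\alpha$} if $z=e_\alpha''\delta\cap\gamma$ for some $\delta<\omega_1$ and $\gamma\le\alpha$, and $z\cap\omega_1\in\omega_1$. There are at most $\omega_1$ pairs $(\delta,\gamma)$, so there are at most $\omega_1$ candidates at $\alpha$, and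
\[
h(\alpha)=\sup\{\sup A^{\vec f}(z)+1:\ z\text{ is a candidate at }\alpha\text{ and }A^{\vec f}(z)\text{ is bounded in }\omega_2\}
\]
is below $\omega_2$.

Let $\theta$ be large. Club many countable $M\prec\mathfrak A$ have $A(M)\not\subseteq M$ and contain $\vec f$, $\vec e$ and $h$. Take such an $M$ and $\beta\in A(M)\setminus M$, and put $M'=\operatorname{Hull}^{\mathfrak A}(M\cup\{\beta\})$, $\delta=M\cap\omega_1=M'\cap\omega_1$, $z=M\cap\omega_2$, $\gamma=\sup z$. By Lemma~\ref{lem:basic}, $z=M'\cap\gamma$ and $\gamma\le\beta$. Next, $M'\cap\beta=e_\beta''\delta$: the right side is included in $M'$ because $e_\beta\in M'$ and $\delta\subseteq M'$, and for $\nu\in M'\cap\beta$ the least $i$ with $e_\beta(i)=\nu$ is in $M'\cap\omega_1=\delta$. So $z=e_\beta''\delta\cap\gamma$, and $z\cap\omega_1=\delta$. Thus $z$ is a candidate at $\beta$.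

Suppose that $A^{\vec f}(z)$ is bounded. Then $h(\beta)>\sup A^{\vec f}(z)$. But $h(\beta)\in M'\cap\omega_2\subseteq A(M)\subseteq A^{\vec f}(z)$ by Lemma~\ref{lem:basic} and \eqref{eq:Af}, a contradiction.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:three}]
Assume $\mathrm{SCC}$ and suppose that $\mathrm{SCC}^{\mathrm{cof}}$ fails. There are $\omega_1^{\omega_2}=\lambda$ functions from $\omega_2$ to $\omega_1$; let $\vec f=\langle f_\xi:\xi<\lambda\rangle$ list them. For some regular $\theta>\lambda$ and some $\Delta$, stationarily many countable $M\prec\mathfrak A$ contain $\vec f$ and have $A(M)$ bounded. For these $M$ equality holds in \eqref{eq:Af}, so by Lemma~\ref{lem:project}(1)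
\[
S=\{z\in[\lambda]^\omega:\ z\cap\omega_1\in\omega_1\text{ and }A^{\vec f}(z)\text{ is bounded}\}
\]
is stationary. Let $W$ be as in the hypothesis and let $\pi:\omega_2\to W$ be a bijection. Apply Theorem~\ref{thm:two} to $\langle f_{\pi(i)}:i<\omega_2\rangle$ and a large structure $\mathfrak A$. For club many countable $M\prec\mathfrak A$ we have $\pi\in M$, and the set of $\beta$ with $f_{\pi(i)}(\beta)<M\cap\omega_1$ for all $i\in M\cap\omega_2$ is unbounded. This set is $A^{\vec f}(M\cap W)$, because $M\cap W=\pi''(M\cap\omega_2)$ and, as $\omega_1\subseteq W$, $M\cap W\cap\omega_1=M\cap\omega_1$. By Lemma~\ref{lem:project}(2) the sets $M\cap W$ for such $M$ include a club of $[W]^\omega$. So $M\cap W\in S$ for one of them, a contradiction.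
\end{proof}

\section{Seeds of a normal measure, and the idea of the counterexample}\label{sec:seeds}

\subsection{Extending a model by a seed}

A \emph{normal measure} on an uncountable cardinal $\kappa$ is a nonprincipal $\kappa$-complete ultrafilter $U$ on $\kappa$ such that every function $k$ with $k(\tau)\in\tau$ on a set in $U$ is constant on a set in $U$. Every measurable cardinal is inaccessible and carries a normal measure. We say ``for $U$-many $\tau$'' for ``for a set of $\tau$ in $U$''. By completeness, a function that takes fewer than $\kappa$ values on a set in $U$ is constant on a set in $U$. By normality, $U$ contains all clubs of $\kappa$. Normality also gives a dichotomy: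
\begin{equation}\label{eq:dich}
\text{every function $k$ on $\kappa$ is constant or injective on some set in $U$.}
\end{equation}
Indeed, let $m(\tau)=\min\{\tau':k(\tau')=k(\tau)\}\le\tau$. If $m(\tau)=\tau$ on a set in $U$, then $k$ is injective on that set. Otherwise $m(\tau)<\tau$ for $U$-many $\tau$, so $m$ is constant on a set in $U$, and then so is $k$.

Let $N\prec(H_\chi,\in,<_\chi)$ be countable with $U\in N$. Put $K_N=\bigcap(U\cap N)$, a set in $U$, and call its elements \emph{seeds for $N$}. For $\alpha<\kappa$ let $N(\alpha)$ be the hull of $N\cup\{\alpha\}$ in $(H_\chi,\in,<_\chi)$. By Lemma~\ref{lem:onepoint} its elements are the values $h(\alpha)$ of the functions $h\in N$ on $\kappa$.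

\begin{lemma}\label{lem:seed}
Let $\alpha\in K_N$.
\begin{enumerate}
\item[(1)] If $h_1,\dots,h_n\in N$ are functions on $\kappa$, then $H_\chi\models\varphi(h_1(\alpha),\dots,h_n(\alpha))$ if and only if $H_\chi\models\varphi(h_1(\tau),\dots,h_n(\tau))$ for $U$-many $\tau$. If $h\in N$ is constant on a set in $U$, then $h(\alpha)\in N$.
\item[(2)] $N(\alpha)\cap\omega_1=N\cap\omega_1$ and $N(\alpha)\cap\alpha=N\cap\kappa$. In particular $\alpha\notin N$.
\item[(3)] $N(\alpha)\cap\kappa^+\subseteq\sup(N\cap\kappa^+)$.
\item[(4)] If $\alpha<\alpha'\in K_N$, then $N(\alpha)\cap\kappa\subseteq\alpha'$.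
\end{enumerate}
Moreover, if $Z\subseteq\kappa^+$ is countable, then $N(\alpha)\cap Z\subseteq N$ for all but countably many $\alpha\in K_N$.
\end{lemma}

\begin{proof}
(1) The set $X$ of $\tau$ at which $\varphi$ holds is in $N$. If $X\in U$, then $\alpha\in X$; otherwise $\kappa\setminus X\in U\cap N$ and $\alpha\notin X$. If $h$ is constant on a set in $U$, the value $v$ is definable from $h$ and $U$, so $v\in N$, and $h(\alpha)=v$ by the first part.

(2) A function $h:\kappa\to\omega_1$ is constant on a set in $U$, so $h(\alpha)\in N$ for $h\in N$. If $h(\alpha)\in\alpha$, then $h(\tau)\in\tau$ for $U$-many $\tau$ by (1), so $h$ is constant on a set in $U$ and $h(\alpha)\in N\cap\kappa$. For $\nu\in N\cap\kappa$ the interval $(\nu,\kappa)$ is in $U\cap N$, so $\nu<\alpha$.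

(3) For $k\in N$ with $k:\kappa\to\kappa^+$ we have $k(\alpha)\le\sup\operatorname{ran}k\in N\cap\kappa^+$, and $N\cap\kappa^+$ has no largest element.

(4) For $k\in N$ with $k:\kappa\to\kappa$, the club $\{\tau:k''\tau\subseteq\tau\}$ is in $U\cap N$. So it contains $\alpha'$, and $k(\alpha)<\alpha'$.

For the last statement let $k\in N$, $k:\kappa\to\kappa^+$, be not constant on any set in $U$. By \eqref{eq:dich} and elementarity, $k$ is injective on a set in $U\cap N$, hence on $K_N$. So $k(\tau)\in Z$ for only countably many $\tau\in K_N$. Discard these $\tau$ for each of the countably many $k$, and let $\alpha$ be a remaining seed. An element of $N(\alpha)\cap Z$ is $k(\alpha)$ for some $k\in N$ with $k:\kappa\to\kappa^+$. This $k$ must be constant on a set in $U$, so $k(\alpha)\in N$ by (1).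
\end{proof}

Part (2) is the source of $\mathrm{SCC}$ once $\kappa$ has been collapsed to $\omega_2$. It supplies $U$-many seeds, which is too many for our purpose: unless something prevents it, the same argument gives $\mathrm{SCC}^{\mathrm{cof}}$ (Remark~\ref{rem:nopromise}). Parts (3) and (4) give the room for a counterexample. By (4), $N(\alpha)\cap\kappa$ ends before the next seed. By (3), the argument for Theorem~\ref{thm:two} breaks down at $\kappa^+$: if $Y\in N(\alpha)$ is a family of at most $\kappa$ countable subsets of $\kappa^+$, then $\sup\bigcup Y\in N(\alpha)\cap\kappa^+$, so no member of $Y$ is cofinal in $\sup(N\cap\kappa^+)$, and $N\cap\kappa^+$ is not a candidate that $N(\alpha)$ can see.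

\subsection{The simplest case: one promise}\label{sub:model}

We describe the construction in the one case where it can be followed by hand. Imagine a $\sigma$-closed, $\kappa$-c.c.\ forcing that makes $\kappa=\omega_2$ and adds a matrix $F:\kappa\times\kappa^+\to\omega_1$, each condition $p$ deciding $F$ on a countable rectangle $a_p\times b_p$. We call $\nu<\kappa$ a \emph{column} and $\xi<\kappa^+$ a \emph{row}; the rows are the functions $f_\xi=F(\cdot,\xi)$ of Theorem~\ref{thm:main}. Fix a countable $N$ as above that contains the forcing and a name for $F$. Let $\delta=N\cap\omega_1$, and in an extension by $G$ let $M=N[G]\cap H_\theta$.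

\emph{Bounding $A(M)$.} Let $\langle p_n\rangle$ be $N$-generic with union $p_\omega$. The rectangle of $p_\omega$ is $(N\cap\kappa)\times(N\cap\kappa^+)$. Fix $\beta$ with $\sup(N\cap\kappa)<\beta<\kappa$, and let $q$ be $p_\omega$ together with a \emph{promise}: every column $\nu\ge\beta$ will have an entry $\ge\delta$ in some row from $N\cap\kappa^+$. No column of $q$ is $\ge\beta$, so $q$ keeps its promise vacuously, and any column added later can be filled with the value $\delta$. By Lemma~\ref{lem:master} and \eqref{eq:Af}, $q$ forces $A(M)\subseteq\beta$.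

\emph{Keeping a new element of $A(M)$.} Suppose that $\alpha<\alpha'<\beta$ are seeds for $N$, and let $N'=N(\alpha)$. Suppose that $\langle r_n\rangle$ is an $N'$-generic sequence such that each $p_m$ is extended by some $r_n$; Lemma~\ref{lem:sequence} constructs one. Its union $r_\omega$ has rectangle $(N'\cap\kappa)\times(N'\cap\kappa^+)$ and extends the matrix of $q$. Let $q'$ be $r_\omega$ together with the promise of $q$. All columns of $q'$ are below $\alpha'<\beta$ by Lemma~\ref{lem:seed}(4), so the promise is still vacuous. Now $q'$ forces $N'[G]\cap\omega_1=N'\cap\omega_1=\delta$, so $f(\alpha)<\delta$ for all $f:\kappa\to\omega_1$ in $M$, and $\alpha\in A(M)\setminus M$. The bound on the columns is needed: the entries of $r_\omega$ lie in $N'\cap\omega_1=\delta$, so a column $\nu\in N'$ with $\nu\ge\beta$ would break the promise.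

So $\beta$ must lie above seeds for $N$, although it is part of the definition of the forcing and is fixed before $N$ is known. This is where $2^\kappa=\kappa^+$ is used. If $\langle X_\eta:\eta<\kappa^+\rangle\in N$ enumerates $\mathcal P(\kappa)$, then $U\cap N=\{X_\eta\in U:\eta\in N\cap\kappa^+\}$. So $K_N$ is determined by the set of rows $N\cap\kappa^+$, and $\beta$ can be attached to this set.

In general $\mathrm{SCC}$ must be verified for club many models, and the condition $q$ may carry countably many promises, each attached to a countable set $y$ of rows. If $y\not\subseteq N$, a row of $y$ outside $N'$ is not touched by $r_\omega$ and can receive a large entry in every new column. If $y\in N$, the promise is known to $N$ and will be kept by $r_\omega$. The dangerous promises have $y\subseteq N$ and $y\notin N$. If $y$ is bounded below $\sup(N\cap\kappa^+)$, it carries no information about the sets $X_\eta\in N$ with larger index, and its $\beta$ need not lie above a seed. We therefore allow promises only for the sets $N_\varepsilon$ of a sequence $\langle N_\varepsilon:\varepsilon\in E\rangle$,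 where $N_\varepsilon$ is cofinal in $\varepsilon$ and $E\subseteq\kappa^+$ is nonreflecting. Then at most one promise is dangerous, and its set of rows is cofinal in $\sup(N\cap\kappa^+)$. The sequence must still be rich enough to catch stationarily many models.

\section{The ground model}\label{sec:ground}

\begin{proposition}\label{prop:ground}
Let $\kappa$ be measurable. There is a forcing extension $V_1$ in which $\kappa$ carries a normal measure $U$, $2^\kappa=\kappa^+$, and there is a sequence $\langle N_\varepsilon:\varepsilon\in E\rangle$ with the following properties.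
\begin{enumerate}
\item[(E0)] $E$ is a set of ordinals below $\kappa^+$ of cofinality $\omega$, and each $N_\varepsilon$ is a countable cofinal subset of $\varepsilon$ with $\delta_\varepsilon:=N_\varepsilon\cap\omega_1\in\omega_1$.
\item[(E1)] If $\zeta<\kappa^+$ and $\operatorname{cf}\zeta>\omega$, then $E\cap\zeta$ is nonstationary in $\zeta$.
\item[(E2)] For every regular $\chi>\kappa^+$ and every expansion $\mathfrak B$ of a structure $(H_\chi,\in,<_\chi)$ in a countable language there are a countable $M^*\prec\mathfrak B$ and $\varepsilon\in E$ with $M^*\cap\kappa^+=N_\varepsilon$.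
\end{enumerate}
\end{proposition}

\begin{proof}
Let $U$ be a normal measure on $\kappa$. First force with $\operatorname{Col}(\kappa^+,2^\kappa)$, the partial functions from $\kappa^+$ to $2^\kappa$ of size at most $\kappa$. Descending sequences of length at most $\kappa$ have lower bounds, so no $\kappa$-sequences of ground model elements are added. Hence $\kappa^+$ and $\mathcal P(\kappa)$ are unchanged, $U$ remains a normal measure, and $2^\kappa=\kappa^+$ in the extension $V_0$.

In $V_0$ let $\mathbb Q$ be the forcing of initial segments of the desired sequence. A condition is $q=(\zeta_q,E_q,\langle N^q_\varepsilon:\varepsilon\in E_q\rangle)$, where $\zeta_q<\kappa^+$, $E_q\subseteq\zeta_q+1$, the sequence satisfies (E0), and $E_q\cap\zeta$ is nonstationary in $\zeta$ for every $\zeta\le\zeta_q$ with $\operatorname{cf}\zeta>\omega$. Let $q'\le q$ if $\zeta_{q'}\ge\zeta_q$, $E_{q'}\cap(\zeta_q+1)=E_q$ and $N^{q'}_\varepsilon=N^q_\varepsilon$ for $\varepsilon\in E_q$. For $\eta<\kappa^+$ the set $\{q:\zeta_q\ge\eta\}$ is dense: increase $\zeta_q$ and leave the rest unchanged; $E_q$ is bounded in every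 limit ordinal above the old $\zeta_q$.

\emph{$\mathbb Q$ adds no new $\kappa$-sequences of elements of $V_0$.} Let $D_i$ $(i<\kappa)$ be dense open and $q_0\in\mathbb Q$. We build a descending sequence $q_i$ $(i\le\kappa)$ with $\zeta_i:=\zeta_{q_i}$ strictly increasing and $q_{i+1}\in D_i$. At a limit $i$ let $\zeta_i=\sup_{j<i}\zeta_j<\kappa^+$ and take the union of the sequences, so that $\zeta_i\notin E_{q_i}$. An ordinal $\zeta<\zeta_i$ is taken care of by some earlier $q_j$. If $\operatorname{cf}\zeta_i>\omega$, then $\operatorname{cf}i>\omega$, and $\{\zeta_j:j<i\text{ limit}\}$ is a club of $\zeta_i$ disjoint from $E_{q_i}$. So $q_i$ is a condition, and $q_\kappa\in\bigcap_{i<\kappa}D_i$.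

Let $V_1$ be a $\mathbb Q$-extension and let $\langle N_\varepsilon:\varepsilon\in E\rangle$ be the union of the sequences in the generic filter. The models $V_0$ and $V_1$ have the same subsets of $\kappa$ and the same cardinals and cofinalities up to and including $\kappa^+$. So $U$ is a normal measure in $V_1$, $2^\kappa=\kappa^+$, and (E0) holds. For (E1) take $q$ in the generic filter with $\zeta_q\ge\zeta$; then $E\cap\zeta=E_q\cap\zeta$ is disjoint from a club of $\zeta$ that lies in $V_0$.

For (E2), by Lemma~\ref{lem:closure} it suffices to show that for all $H_k:(\kappa^+)^{m_k}\to\kappa^+$ $(k<\omega)$ in $V_1$, some $N_\varepsilon$ is closed under all $H_k$. The sequence $\langle m_k\rangle$ is in $V_0$. Work in $V_0$ with names $\dot H_k$ and a condition $q$ forcing that they are such functions. Take a countable $M\prec H_\chi$ containing $\kappa$, $\mathbb Q$, $q$ and $\langle\dot H_k,m_k:k<\omega\rangle$, and an $M$-generic sequence $\langle q_n\rangle$ with $q_0=q$. Let $\varepsilon=\sup(M\cap\kappa^+)$. Then $\zeta_{q_n}<\varepsilon$ and, by density, $\sup_n\zeta_{q_n}=\varepsilon$. Let $q_\omega$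 have $\zeta_{q_\omega}=\varepsilon$ and $E_{q_\omega}=\bigcup_nE_{q_n}\cup\{\varepsilon\}$, with the old sets at old points and $M\cap\kappa^+$ at $\varepsilon$. This is a condition below all $q_n$, since $\operatorname{cf}\varepsilon=\omega$ and every $\zeta\le\varepsilon$ of uncountable cofinality is at most $\zeta_{q_n}$ for some $n$. For $\vec u$ from $M\cap\kappa^+$, some $q_n$ decides $\dot H_k(\vec u)$, and the decided value is definable from elements of $M$. So $q_\omega$ forces that $N_\varepsilon=M\cap\kappa^+$ is closed under all $\dot H_k$.
\end{proof}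

\emph{From now on $V_1$ is the ground model.} Fix an enumeration $\vec X=\langle X_\eta:\eta<\kappa^+\rangle$ of $\mathcal P(\kappa)$ and surjections $e_\xi:\kappa\to\xi$ for $0<\xi<\kappa^+$.

We now attach to each $\varepsilon\in E$ the bound $\beta_\varepsilon$ of its promise. In Section~\ref{sub:model} the promised rows were all of $N\cap\kappa^+$. In general $N_\varepsilon$ will only be a cofinal subset of $N\cap\kappa^+$, and an index $\eta\in N\cap\kappa^+$ need not be in $N_\varepsilon$. It has the form $e_\xi(\rho)$ with $\xi\in N_\varepsilon$ and $\rho\in N\cap\kappa$, and we shall see that $\rho<\beta_\varepsilon$ in the case that matters. So $\beta_\varepsilon$ should be a limit of points that eventually lie in every such $X_\eta\in U$.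

\begin{lemma}\label{lem:B}
For each $\varepsilon\in E$ there is a set $B_\varepsilon\subseteq\kappa$ of order type $\omega_1$ such that $\beta_\varepsilon:=\sup B_\varepsilon$ satisfies $\sup(N_\varepsilon\cap\kappa)<\beta_\varepsilon<\kappa$ and
\begin{enumerate}
\item[(E3)] if $0<\xi\in N_\varepsilon$, $\eta\in e_\xi''\beta_\varepsilon$ and $X_\eta\in U$, then $B_\varepsilon\setminus X_\eta$ is countable.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose $\alpha_i<\kappa$ by recursion on $i<\omega_1$. Let $\rho_i=\sup_{j<i}\alpha_j$. There are fewer than $\kappa$ sets $X_\eta\in U$ with $\eta\in e_\xi''(\rho_i+1)$ for some $0<\xi\in N_\varepsilon$, so we can pick $\alpha_i$ in all of them with $\alpha_i>\rho_i$ and $\alpha_i>\sup(N_\varepsilon\cap\kappa)$. Let $B_\varepsilon=\{\alpha_i:i<\omega_1\}$; its supremum is below $\kappa$ as $\kappa>\omega_1$ is regular. If $\eta=e_\xi(\rho)$ with $\rho<\beta_\varepsilon$, then $\rho\le\rho_i$ for all but countably many $i$, and $\alpha_i\in X_\eta$ for these $i$.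
\end{proof}

The length $\omega_1$ fits Proposition~\ref{prop:iterate}: we shall force $A(M)\subseteq\beta_\varepsilon$ for models $M$ that must nevertheless have $A(M)$ uncountable.

\section{The forcing $\mathbb P$}\label{sec:forcing}

\begin{definition}\label{def:P}
A condition is a tuple $p=(a_p,b_p,t_p,x_p,c_p)$ such that
\begin{itemize}
\item $a_p\subseteq\kappa$, $b_p\subseteq\kappa^+$ and $t_p\subseteq E$ are countable, and $x_p:a_p\times b_p\to\omega_1$;
\item $c_p$ is a countable partial function on $(\kappa\setminus\{0\})\times\omega_1$ with $c_p(\lambda,i)<\lambda$, viewed as a set of triples $(\lambda,i,c_p(\lambda,i))$;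
\item for every $\varepsilon\in t_p$ we have $N_\varepsilon\subseteq b_p$, and for every $\nu\in a_p$ with $\nu\ge\beta_\varepsilon$ there is $\xi\in N_\varepsilon$ with $x_p(\nu,\xi)\ge\delta_\varepsilon$ (the \emph{promise of $\varepsilon$}).
\end{itemize}
Let $q\le p$ if each of the five coordinates of $q$ includes that of $p$ and
\begin{enumerate}
\item[(O)] every $\varepsilon\in t_q$ with $N_\varepsilon\subseteq b_p$ is in $t_p$.
\end{enumerate}
The trivial condition $\mathbf 1$ has all coordinates empty.
\end{definition}

The coordinate $x_p$ approximates the matrix, $t_p$ lists the promises, and $c_p$ collapses the cardinals below $\kappa$ to $\omega_1$. The order is transitive: if $r\le q\le p$, $\varepsilon\in t_r$ and $N_\varepsilon\subseteq b_p\subseteq b_q$, then $\varepsilon\in t_q$ and hence $\varepsilon\in t_p$. Clause (O) says that a condition containing all rows of $N_\varepsilon$ has decided whether $\varepsilon$ is promised. It is what makes amalgamation possible; see Example~\ref{ex:O}.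

\begin{lemma}\label{lem:closed}
$\mathbb P$ is $\sigma$-closed; the coordinatewise union of a descending $\omega$-sequence is a lower bound. For $\nu<\kappa$, countable $y\subseteq\kappa^+$ and $\rho<\lambda<\kappa$, the sets $\{p:\nu\in a_p\}$, $\{p:y\subseteq b_p\}$ and $\{p:\exists i\ c_p(\lambda,i)=\rho\}$ are dense and open.
\end{lemma}

\begin{proof}
Let $p_\omega$ be the union of $p_0\ge p_1\ge\cdots$. Any $\varepsilon\in t_{p_\omega}$ and $\nu\in a_{p_\omega}$ occur together in some $p_m$, which keeps the promise. If $\varepsilon\in t_{p_m}$ and $N_\varepsilon\subseteq b_{p_n}$, then $\varepsilon\in t_{p_n}$ by inclusion if $m\le n$ and by (O) if $m>n$. For density we leave $t_p$ unchanged, so (O) holds. A new column $\nu$ is filled with the value $\sup\{\delta_\varepsilon:\varepsilon\in t_p\}<\omega_1$, which keeps every promise since $\emptyset\ne N_\varepsilon\subseteq b_p$. New rows are filled with $0$; the old witnesses for the promises remain. For the last set pick $i$ with $(\lambda,i)\notin\operatorname{dom}c_p$ and add $(\lambda,i,\rho)$.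
\end{proof}

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $p,s\le p^*$ with $a_p\cap a_s=a_{p^*}$ and $b_p\cap b_s=b_{p^*}$, and suppose that $c_p\cup c_s$ is a function. Let $\mu<\omega_1$ satisfy $\mu\ge\delta_\varepsilon$ for all $\varepsilon\in t_p\cup t_s$. Let $p\oplus_\mu s$ be the coordinatewise union of $p$ and $s$, with the value $\mu$ at all \emph{free} pairs, that is, the pairs in $(a_p\cup a_s)\times(b_p\cup b_s)$ outside $\operatorname{dom}x_p\cup\operatorname{dom}x_s$. Then $p\oplus_\mu s$ is a condition below $p$ and $s$.
\end{lemma}

\begin{proof}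
On $\operatorname{dom}x_p\cap\operatorname{dom}x_s=a_{p^*}\times b_{p^*}$ both matrices agree with $x_{p^*}$. If $\varepsilon\in t_s$ and $N_\varepsilon\subseteq b_p$, then $N_\varepsilon\subseteq b_p\cap b_s=b_{p^*}$, so $\varepsilon\in t_{p^*}\subseteq t_p$ by (O) for $s\le p^*$. This gives (O) with respect to $p$, and (O) with respect to $s$ follows by symmetry. Let $\varepsilon\in t_p\cup t_s$ and $\nu\in a_p\cup a_s$ with $\nu\ge\beta_\varepsilon$. If both occur in $p$ or both occur in $s$, that condition keeps the promise. Otherwise, up to symmetry, $\varepsilon\in t_s\setminus t_p$ and $\nu\in a_p\setminus a_s$. As just shown, there is $\xi\in N_\varepsilon\setminus b_p$. The pair $(\nu,\xi)$ is free, and its value is $\mu\ge\delta_\varepsilon$.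
\end{proof}

The chain condition and the proof of $\mathrm{SCC}$ both rest on a version of the $\Delta$-system argument in which the measure picks out the root.

\begin{definition}\label{def:root}
Let $h:\kappa\to\mathbb P$. The \emph{root} of $h$ is $\operatorname{rt}(h)=(a^*,b^*,t^*,x^*,c^*)$, where $a^*$ is the set of $\nu$ with $\nu\in a_{h(\tau)}$ for $U$-many $\tau$, the sets $b^*,t^*,c^*$ are defined in the same way, and for $(\nu,\xi)\in a^*\times b^*$, $x^*(\nu,\xi)$ is the value that $x_{h(\tau)}(\nu,\xi)<\omega_1$ takes for $U$-many $\tau$.
\end{definition}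

\begin{lemma}\label{lem:root}
Let $h:\kappa\to\mathbb P$ and $s\in\mathbb P$.
\begin{enumerate}
\item[(1)] $\operatorname{rt}(h)\in\mathbb P$, and $h(\tau)\le\operatorname{rt}(h)$ for $U$-many $\tau$.
\item[(2)] If $s\le\operatorname{rt}(h)$, then $s$ and $h(\tau)$ are compatible for $U$-many $\tau$.
\item[(3)] If $h(\tau)\le s$ for $U$-many $\tau$, then $\operatorname{rt}(h)\le s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $a^*$ had $\omega_1$ elements, intersecting $\omega_1$ sets in $U$ would give a $\tau$ with $a_{h(\tau)}$ uncountable. So $a^*$ is countable, and so are $b^*,t^*,c^*$. Intersecting countably many sets in $U$, we get $Y\in U$ such that for $\tau\in Y$ all coordinates of $h(\tau)$ include the starred ones. Fix $\tau\in Y$. Then $c^*\subseteq c_{h(\tau)}$ is a function of the required kind. For $\varepsilon\in t^*$, the set $N_\varepsilon$ is included in $b_{h(\tau')}$ for all $\tau'\in Y$, so $N_\varepsilon\subseteq b^*$. If $\nu\in a^*$ and $\nu\ge\beta_\varepsilon$, there is $\xi\in N_\varepsilon$ with $x_{h(\tau)}(\nu,\xi)\ge\delta_\varepsilon$, and $(\nu,\xi)\in a^*\times b^*$,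 so this entry is $x^*(\nu,\xi)$. Thus $\operatorname{rt}(h)$ is a condition. Suppose that (O) fails for $U$-many $\tau$, and pick $\varepsilon_\tau\in t_{h(\tau)}\setminus t^*$ with $N_{\varepsilon_\tau}\subseteq b^*$. Then $\varepsilon_\tau=\sup(b^*\cap\varepsilon_\tau)$ is the supremum of an initial segment of the countable set $b^*$. There are countably many such ordinals, so $\varepsilon_\tau$ is constant on a set in $U$, and the constant value belongs to $t^*$, a contradiction.

(2) Each $\nu\in a_s\setminus a^*$ is outside $a_{h(\tau)}$ for $U$-many $\tau$. So $a_{h(\tau)}\cap a_s=a^*$ for $U$-many $\tau$, and the same holds for $b$. Let $(\lambda,i)\in\operatorname{dom}c_s$. Either $(\lambda,i)\notin\operatorname{dom}c_{h(\tau)}$ for $U$-many $\tau$, or $c_{h(\tau)}(\lambda,i)<\lambda<\kappa$ is defined and constant on a set in $U$, and then its value is given by $c^*\subseteq c_s$. So $c_{h(\tau)}\cup c_s$ is a function for $U$-many $\tau$. Apply Lemma~\ref{lem:amalg} with $p^*=\operatorname{rt}(h)$.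

(3) Every element of a coordinate of $s$ is in that coordinate of $h(\tau)$ for $U$-many $\tau$, hence in that coordinate of the root. If $\varepsilon\in t^*$ and $N_\varepsilon\subseteq b_s$, take $\tau$ with $\varepsilon\in t_{h(\tau)}$ and $h(\tau)\le s$; then $\varepsilon\in t_s$.
\end{proof}

\begin{example}\label{ex:O}
Without (O), part (2) fails. Take $\varepsilon\in E$ with $\delta_\varepsilon>0$. Let $h(\tau)$ have the single column $\tau$, rows $N_\varepsilon$, all entries $0$, and no promise. The root has rows $N_\varepsilon$ and nothing else. Let $s$ be the root with $\varepsilon$ promised. All coordinates of $s$ include those of the root, but for $\tau\ge\beta_\varepsilon$ no condition includes both $s$ and $h(\tau)$, since column $\tau$ breaks the promise. Clause (O) excludes this by making $s\not\le\operatorname{rt}(h)$.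
\end{example}

\begin{corollary}\label{cor:cc}
$\mathbb P$ is $\kappa$-c.c.
\end{corollary}

\begin{proof}
Let $h:\kappa\to\mathbb P$ be injective. Take $\tau_0$ with $h(\tau_0)\le\operatorname{rt}(h)$. By Lemma~\ref{lem:root}(2), $h(\tau_0)$ is compatible with $h(\tau)$ for some $\tau\ne\tau_0$.
\end{proof}

Let $G$ be $\mathbb P$-generic over $V_1$. By Lemma~\ref{lem:closed} and Corollary~\ref{cor:cc}, every countable subset of $V_1$ in $V_1[G]$ is in $V_1$, $\omega_1$ is preserved, every $0<\lambda<\kappa$ is an image of $\omega_1$, and all cardinals $\ge\kappa$ are preserved. So $\kappa=\omega_2$ and $\kappa^+=\omega_3$ in $V_1[G]$. Put $F=\bigcup_{p\in G}x_p:\kappa\times\kappa^+\to\omega_1$, $f_\xi=F(\cdot,\xi)$, $\vec f=\langle f_\xi:\xi<\kappa^+\rangle$ and $T=\bigcup_{p\in G}t_p$. If $\varepsilon\in T$ and $\beta_\varepsilon\le\nu<\kappa$, some $p\in G$ has $\varepsilon\in t_p$ and $\nu\in a_p$, so $f_\xi(\nu)\ge\delta_\varepsilon$ for some $\xi\in N_\varepsilon$. In other words,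
\begin{equation}\label{eq:star}
A^{\vec f}(N_\varepsilon)\subseteq\beta_\varepsilon\quad\text{for all }\varepsilon\in T.
\end{equation}

\section{$\mathrm{SCC}^{\mathrm{cof}}$ fails in the extension}\label{sec:fail}

By \eqref{eq:star} it suffices to find, in any club, a model whose trace on $\omega_3$ is a promised $N_\varepsilon$. Clause (O) forbids adding the promise of $\varepsilon$ once all rows of $N_\varepsilon$ are present. It allows the promise at a limit step that completes $N_\varepsilon$, and (E2) provides such steps.

\begin{proposition}\label{prop:fail}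
In $V_1[G]$, for every regular $\theta>\omega_3$ and every wellorder $\Delta$ of $H_\theta$, stationarily many countable $M\prec\mathfrak A$ have $A^{\vec f}(M\cap\omega_3)$ bounded in $\omega_2$. Hence $\mathrm{SCC}^{\mathrm{cof}}$ fails.
\end{proposition}

\begin{proof}
Work in $V_1$. Let $p$ force that $\dot C$ is a club of countable elementary submodels of $(H_\theta,\in,\dot\Delta)$. We find $p^+\le p$ forcing that some $M\in\dot C$ has $A^{\vec f}(M\cap\omega_3)$ bounded; by density this proves the first statement. By (E2), with the parameters named by constants, there are a countable $M^*\prec(H_\chi,\in,<_\chi)$ containing $\kappa,\mathbb P,p,\dot C$ and $\varepsilon\in E$ with $M^*\cap\kappa^+=N_\varepsilon$. Let $\langle p_n\rangle$ be $M^*$-generic with $p_0=p$, and let $p_\omega$ be its union. The coordinates of $p_n$ are countable elements of $M^*$, so by Lemma~\ref{lem:closed}, $a_{p_\omega}=M^*\cap\kappa=N_\varepsilon\cap\kappa$ and $b_{p_\omega}=N_\varepsilon$. Let $p^+$ be $p_\omega$ with $\varepsilon$ added to the $t$-coordinate.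

The tuple $p^+$ is a condition, since every $\nu\in a_{p_\omega}$ is at most $\sup(N_\varepsilon\cap\kappa)<\beta_\varepsilon$ and the new promise is vacuous. Also $p^+\le p_n$ for all $n$. For the promises of $p_\omega$, (O) follows from $p_\omega\le p_n$. For $\varepsilon$, note that $\sup b_{p_n}\in M^*\cap\kappa^+\subseteq\varepsilon$ while $N_\varepsilon$ is cofinal in $\varepsilon$, so $N_\varepsilon\not\subseteq b_{p_n}$. (In contrast, $p^+\not\le p_\omega$.)

Let $G\ni p^+$ be generic and let $M=M^*[G]\cap H_\theta$. By \eqref{eq:NG} and Lemma~\ref{lem:trace}, applied in $V_1[G]$ to $\dot C_G\in M^*[G]$, we get $M\in\dot C_G$. By Lemma~\ref{lem:master}, $M\cap\omega_3=M^*\cap\kappa^+=N_\varepsilon$. As $\varepsilon\in T$, \eqref{eq:star} gives $A^{\vec f}(M\cap\omega_3)\subseteq\beta_\varepsilon<\omega_2$.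

Finally, $\vec f\in H_\theta$ because $\theta>\omega_3$, so club many $M$ contain $\vec f$. By \eqref{eq:Af}, stationarily many $M$ have $A(M)$ bounded, for every such $\theta$ and $\Delta$.
\end{proof}

\section{$\mathrm{SCC}$ holds in the extension}\label{sec:scc}

\begin{proposition}\label{prop:scc}
$\mathrm{SCC}$ holds in $V_1[G]$.
\end{proposition}

The proof occupies this section. Suppose that the proposition fails. Then in $V_1[G]$ there are a regular $\theta>\omega_2$ and $\Delta=\dot\Delta_G$ such that the set of countable $M\prec\mathfrak A$ with $A(M)\subseteq M$ is stationary.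

\subsection{The model $N$, the filter $g$ and the condition $q$}

Fix a large $\chi>\theta$ and a wellorder $<_\chi$ of $H_\chi^{V_1}$ in $V_1$. By Lemma~\ref{lem:project}(3) there is a countable
\[
\hat M\prec(H_\chi^{V_1[G]},\in,H_\chi^{V_1},<_\chi,G)
\]
containing $\mathbb P$, $U$, $\langle N_\varepsilon:\varepsilon\in E\rangle$, $\vec X$ and $\langle e_\xi\rangle$ such that $M=\hat M\cap H_\theta$ satisfies $M\prec\mathfrak A$ and $A(M)\subseteq M$. Let $N=\hat M\cap H_\chi^{V_1}=\hat M\cap V_1$ and $g=G\cap N$. Both are countable subsets of $V_1$, hence elements of $V_1$. Since $H_\chi^{V_1}$ and $<_\chi$ are predicates of the structure, $N\prec(H_\chi^{V_1},\in,<_\chi)$. Further $\hat M=N[G]$: the model $\hat M$ contains $G$ and so evaluates names from $N$, and each element of $\hat M$ is $\sigma_G$ for a name $\sigma\in H_\chi^{V_1}$, hence by elementarity for some $\sigma\in N$. By elementarity of $\hat M$ again, any two members of $g$ have a common extension in $g$, and $g$ meets every dense $D\in N$. Also $\mathbf 1\in g$. Put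
\[
\delta=N\cap\omega_1,\qquad\varepsilon^*=\sup(N\cap\kappa^+).
\]

There is $q\in G$ below all members of $g$. To see this, let $s_0\ge s_1\ge\cdots$ be cofinal in $g$. In $V_1$, the conditions that are below all $s_n$ or incompatible with some $s_n$ form a dense set: given $p$, if no extension of $p$ is incompatible with any $s_n$, build $p\ge p_0\ge p_1\ge\cdots$ with $p_n\le s_n$ and take a lower bound. A member of $G$ in this dense set is compatible with all $s_n\in G$, so it is below them. Strengthening $q$ within $G$, we may assume that $q$ forces what is true in $V_1[G]$: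
\begin{equation}\label{eq:q}
q\Vdash\ N[\dot G]\cap V_1=N,\ \text{ and }\dot M:=N[\dot G]\cap H_\theta\prec(H_\theta,\in,\dot\Delta)\text{ has }A(\dot M)\subseteq\dot M.
\end{equation}
\emph{The rest of the argument takes place in $V_1$.} We find a seed $\alpha$ for $N$ and $q'\le q$ forcing $\alpha\in A(\dot M)\setminus\dot M$, which contradicts \eqref{eq:q}.

The coordinates of each $s\in g$ are countable elements of $N$, hence subsets of $N$. By Lemma~\ref{lem:closed}, $\bigcup_{s\in g}a_s=N\cap\kappa\subseteq a_q$ and $\bigcup_{s\in g}b_s=N\cap\kappa^+\subseteq b_q$. For $\nu\in N\cap\kappa$ and $\xi\in N\cap\kappa^+$ the entry $x_q(\nu,\xi)$ equals $x_s(\nu,\xi)\in N$ for some $s\in g$, so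
\begin{equation}\label{eq:small}
x_q(\nu,\xi)<\delta\quad\text{for }\nu\in N\cap\kappa,\ \xi\in N\cap\kappa^+.
\end{equation}

\subsection{The promises of $q$}

The next lemma sorts the promises as announced in Section~\ref{sub:model}. Part (2) is the only use of (E1).

\begin{lemma}\label{lem:promises}
Let $\varepsilon\in t_q$.
\begin{enumerate}
\item[(1)] If $\varepsilon\in N$, then $\varepsilon\in t_s$ for some $s\in g$.
\item[(2)] If $\varepsilon\notin N$ and $N_\varepsilon\subseteq N$, then $\varepsilon=\varepsilon^*$.
\item[(3)] If $N_\varepsilon\subseteq N$ and $\delta_\varepsilon=\delta$, then $N\cap\kappa\subseteq\beta_\varepsilon$.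
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The dense set $\{s:N_\varepsilon\subseteq b_s\}$ is in $N$, so it contains some $s\in g$. Then $\varepsilon\in t_s$ by (O) for $q\le s$.

(2) We have $\varepsilon=\sup N_\varepsilon\le\varepsilon^*$. Suppose $\varepsilon<\varepsilon^*$ and let $\zeta$ be the least element of $N\cap\kappa^+$ that is $\ge\varepsilon$. Then $\zeta>\varepsilon$ and $N\cap\zeta\subseteq\varepsilon$. We claim $\operatorname{cf}\zeta>\omega$. Otherwise $\zeta$ has a predecessor, which is in $N$, or a cofinal $\omega$-sequence in $N$, which is a subset of $N$; in both cases $N$ meets $[\varepsilon,\zeta)$. By (E1) and elementarity there is a club $C\in N$ of $\zeta$ disjoint from $E$. For $\eta\in N_\varepsilon\subseteq N$ we have $\min(C\setminus\eta)\in N\cap\zeta\subseteq\varepsilon$. So $C\cap\varepsilon$ is unbounded in $\varepsilon<\zeta$, and $\varepsilon\in C\cap E$, a contradiction.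

(3) If $\nu\in N\cap\kappa$ and $\nu\ge\beta_\varepsilon$, then $\nu\in a_q$, and the promise gives $\xi\in N_\varepsilon\subseteq N$ with $x_q(\nu,\xi)\ge\delta$, against \eqref{eq:small}.
\end{proof}

So only $\varepsilon^*$ can be dangerous. As $N_{\varepsilon^*}\subseteq N$ implies $\delta_{\varepsilon^*}\le\delta$, exactly one of the following holds.
\begin{description}
\item[Case I] $\varepsilon^*\in t_q$, $N_{\varepsilon^*}\subseteq N$ and $\delta_{\varepsilon^*}=\delta$.
\item[Case II] $\varepsilon^*\in t_q$, $N_{\varepsilon^*}\subseteq N$ and $\delta_{\varepsilon^*}<\delta$.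
\item[Case III] $\varepsilon^*\notin t_q$, or $\varepsilon^*\in t_q$ and $N_{\varepsilon^*}\not\subseteq N$.
\end{description}
In Case I the new columns cannot keep the promise of $\varepsilon^*$, so they must all lie below $\beta_{\varepsilon^*}$. In Case II entries in $[\delta_{\varepsilon^*},\delta)$ are available, and the promise can be kept column by column.

\subsection{The seed}

Besides $g$, the condition $q$ contains columns, rows and collapsing data outside $N$. The extended model should avoid them, so that its generic sequence can be amalgamated with $q$. Let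
\[
Z=a_q\cup b_q\cup\{\lambda:\exists i\ (\lambda,i)\in\operatorname{dom}c_q\},
\]
a countable subset of $\kappa^+$.

\begin{lemma}\label{lem:alpha}
There is $\alpha\in K_N$ such that $N'=N(\alpha)$ satisfies $N'\cap Z\subseteq N$ and, in Case I, $N'\cap\kappa\subseteq\beta_{\varepsilon^*}$.
\end{lemma}

\begin{proof}
In Cases II and III, $K_N\in U$ is uncountable and the last statement of Lemma~\ref{lem:seed} gives $\alpha$. In Case I let $X\in U\cap N$. By elementarity $X=X_\eta$ with $\eta\in N\cap\kappa^+$. As $N_{\varepsilon^*}$ is cofinal in $\varepsilon^*>\eta$, there is $\xi\in N_{\varepsilon^*}\subseteq N$ with $\eta<\xi$. Then $\eta=e_\xi(\rho)$ for some $\rho\in N\cap\kappa$, and $\rho<\beta_{\varepsilon^*}$ by Lemma~\ref{lem:promises}(3). By (E3), $B_{\varepsilon^*}\setminus X$ is countable. Since $U\cap N$ is countable, $B=B_{\varepsilon^*}\cap K_N$ has order type $\omega_1$. Choose $\alpha\in B$ with $N(\alpha)\cap Z\subseteq N$, and let $\alpha'\in B$ be larger. Then $N(\alpha)\cap\kappa\subseteq\alpha'<\beta_{\varepsilon^*}$ by Lemma~\ref{lem:seed}(4).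
\end{proof}

Fix such $\alpha$ and $N'$. By Lemma~\ref{lem:seed}, $N'\cap\omega_1=\delta$, $N'\cap\alpha=N\cap\kappa$ and $N'\cap\kappa^+\subseteq\varepsilon^*$.

\subsection{Traces and good conditions}

We need an $N'$-generic sequence that agrees with $g$ on $N$. The difficulty is that meeting a dense set of $N'$ may change the part of a condition that lies in $N$. This part turns out to be a root, hence an element of $N$, and so the genericity of $g$ can be applied to it. For $r\in N'\cap\mathbb P$ define the \emph{trace}
\[
r|N=\bigl(a_r\cap N,\ b_r\cap N,\ t_r\cap N,\ x_r\restriction((a_r\cap N)\times(b_r\cap N)),\ c_r\cap N\bigr).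
\]
By Lemma~\ref{lem:onepoint}, $r=h(\alpha)$ for some $h\in N$ with $h:\kappa\to\mathbb P$.

\begin{lemma}\label{lem:tr}
Let $r=h(\alpha)$ with $h\in N$, $h:\kappa\to\mathbb P$. Then $r|N=\operatorname{rt}(h)$. Hence $r|N\in N\cap\mathbb P$ and $r\le r|N$. If $(\lambda,i)\in\operatorname{dom}c_r$ and $\lambda\in N$, then $(\lambda,i,c_r(\lambda,i))\in c_{r|N}$.
\end{lemma}

\begin{proof}
The root is in $N$, so its coordinates are subsets of $N$. For $\nu\in N$, Lemma~\ref{lem:seed}(1) says that $\nu\in a_{h(\alpha)}$ if and only if $\nu\in a_{h(\tau)}$ for $U$-many $\tau$. So the $a$-coordinate of the root is $a_r\cap N$, and the same argument applies to $b$, $t$ and $c$. By Lemmas~\ref{lem:root}(1) and~\ref{lem:seed}(1), $r\le\operatorname{rt}(h)$, so the matrix of the root is the restriction of $x_r$. For the last statement, $c_r\subseteq N'$, so $i\in N'\cap\omega_1\subseteq N$ and $c_r(\lambda,i)\in N'\cap\lambda\subseteq N'\cap\alpha\subseteq N$. Thus the triple is in $N$.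
\end{proof}

Call $r\in N'\cap\mathbb P$ \emph{good} if $r|N\in g$. The condition $\mathbf 1$ is good.

\begin{lemma}\label{lem:absorb}
Let $r$ be good, $s\in g$ with $s\le r|N$, and $\eta<\delta$. There is $\mu$ with $\eta\le\mu<\delta$ such that $r'=r\oplus_\mu s$ is a condition in $N'$ below $r$ and $s$ with $r'|N=s$. In particular $r'$ is good.
\end{lemma}

\begin{proof}
The ordinal $\sup\{\delta_\varepsilon:\varepsilon\in t_r\cup t_s\}$ is in $N'\cap\omega_1=\delta$; let $\mu$ be its maximum with $\eta$. We apply Lemma~\ref{lem:amalg} with $p^*=r|N$. As $a_s\subseteq N$, we have $a_r\cap a_s=a_{r|N}\cap a_s=a_{r|N}$, and the same for $b$. If $(\lambda,i)\in\operatorname{dom}c_r\cap\operatorname{dom}c_s$, then $\lambda\in N$, so $c_r(\lambda,i)$ is given by $c_{r|N}\subseteq c_s$ by Lemma~\ref{lem:tr}. So $r'$ is a condition below $r$ and $s$, and it is definable from $r,s,\mu\in N'$. Finally $(a_r\cup a_s)\cap N=a_{r|N}\cup a_s=a_s$, the same computation applies to $b$, $t$ and $c$, and $x_{r'}$ restricts to $x_s$ on $a_s\times b_s$.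
\end{proof}

\begin{lemma}\label{lem:meet}
If $r$ is good and $D\in N'$ is dense in $\mathbb P$, there is a good $r'\le r$ in $D$.
\end{lemma}

\begin{proof}
Write $r=h(\alpha)$ and $D=d(\alpha)$ with $h,d\in N$, $h:\kappa\to\mathbb P$, and every $d(\tau)$ dense (Lemma~\ref{lem:onepoint}). Let $\mathfrak D\in N$ be the set of roots $\operatorname{rt}(h')$ of those $h':\kappa\to\mathbb P$ with $h'(\tau)\in d(\tau)$ and $h'(\tau)\le h(\tau)$ for $U$-many $\tau$. Every $s\le\operatorname{rt}(h)$ has an extension in $\mathfrak D$: by Lemma~\ref{lem:root}(2), for $U$-many $\tau$ we can choose $h'(\tau)\in d(\tau)$ below $s$ and $h(\tau)$, and then $\operatorname{rt}(h')\le s$ by Lemma~\ref{lem:root}(3). So $\mathfrak D\cup\{w:w\perp\operatorname{rt}(h)\}$ is a dense set in $N$, and it contains some $w\in g$. As $\operatorname{rt}(h)=r|N\in g$ is compatible with $w$, we have $w\in\mathfrak D$. By elementarity $w=\operatorname{rt}(h')$ for some $h'\in N$ as in the definition of $\mathfrak D$. Let $r'=h'(\alpha)$. By Lemma~\ref{lem:seed}(1), $r'\in D$ and $r'\le r$, and $r'|N=w\in g$.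
\end{proof}

\begin{lemma}\label{lem:sequence}
There is an $N'$-generic sequence $\langle r_n:n<\omega\rangle$ of good conditions such that
\begin{enumerate}
\item[(R1)] for every $s\in g$ there is $n$ with $r_n\le s$;
\item[(R2)] in Case II, for every $\nu\in(N'\setminus N)\cap\kappa$ there are $n$ and $\xi\in N_{\varepsilon^*}$ with $x_{r_n}(\nu,\xi)\ge\delta_{\varepsilon^*}$.
\end{enumerate}
\end{lemma}

\begin{proof}
There are countably many tasks, one for each dense open $D\in N'$, each $s\in g$ and each $\nu$ as in (R2). Starting from $\mathbf 1$, it suffices to carry out each task below a given good $r$ by a good condition. For $D$ use Lemma~\ref{lem:meet}. For $s$ take $s'\in g$ below $s$ and $r|N$ and apply Lemma~\ref{lem:absorb} to $s'$. For $\nu$, we may assume $\nu\in a_r$ by Lemma~\ref{lem:meet}. Since $\sup b_r\in N'\cap\kappa^+\subseteq\varepsilon^*$ and $N_{\varepsilon^*}$ is cofinal in $\varepsilon^*$, there is a row $\xi\in N_{\varepsilon^*}\setminus b_r$, and $\xi\in N$. Take $s\in g$ with $s\le r|N$ and $\xi\in b_s$, and apply Lemma~\ref{lem:absorb} with $\eta=\delta_{\varepsilon^*}<\delta$.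 The pair $(\nu,\xi)$ is free, because $\nu\notin N\supseteq a_s$ and $\xi\notin b_r$. So its value in $r\oplus_\mu s$ is $\mu\ge\delta_{\varepsilon^*}$.
\end{proof}

\subsection{Amalgamating $q$ with the sequence}

Let $r_\omega$ be the union of the $r_n$. Then $a_{r_\omega}=N'\cap\kappa$ and $b_{r_\omega}=N'\cap\kappa^+$, and $N'\cap Z\subseteq N$ gives
\[
a_q\cap a_{r_\omega}=N\cap\kappa,\qquad b_q\cap b_{r_\omega}=N\cap\kappa^+.
\]
The common part of $q$ and $r_\omega$ is the union of $g$. Lemma~\ref{lem:amalg} does not apply, since in Cases I and II the condition $q$ is not below this union: it promises $\varepsilon^*\notin N$ although all rows of $N_{\varepsilon^*}$ are in $N$. So we verify the amalgamation directly. The following lemma replaces the use of (O) in Lemma~\ref{lem:amalg}.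

\begin{lemma}\label{lem:jk}
\begin{enumerate}
\item[(1)] If $\varepsilon\in t_{r_\omega}$ and $N_\varepsilon\subseteq b_q$, then $\varepsilon\in t_q$.
\item[(2)] If $\varepsilon\in t_q$ and $N_\varepsilon\subseteq b_{r_n}$, then $\varepsilon\in t_{r_n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (1) fix $n$ with $\varepsilon\in t_{r_n}$. In both parts $N_\varepsilon\subseteq b_q\cap b_{r_n}\subseteq N$, so $N_\varepsilon\subseteq b_{r_n|N}$. Both $r_n$ and $q$ are below $r_n|N\in g$, and one of them promises $\varepsilon$. By (O), $\varepsilon\in t_{r_n|N}\subseteq t_q\cap t_{r_n}$.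
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.7cm,y=0.9cm]
\fill[gray!25] (2,2) rectangle (3,3);
\draw (0,0) rectangle (3,3);
\draw (1,0)--(1,3) (2,0)--(2,3) (0,1)--(3,1) (0,2)--(3,2);
\node at (0.5,3.4) {$N\cap\kappa$};
\node at (1.5,3.4) {$a_q\setminus N$};
\node at (2.5,3.4) {$(N'\setminus N)\cap\kappa$};
\node[left] at (0,2.5) {$N\cap\kappa^+$};
\node[left] at (0,1.5) {$b_q\setminus N$};
\node[left] at (0,0.5) {$(N'\setminus N)\cap\kappa^+$};
\node at (0.5,2.5) {$q$ and $r_\omega$};
\node at (1.5,2.5) {$q$};
\node at (2.5,2.5) {$r_\omega$};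
\node at (0.5,1.5) {$q$};
\node at (1.5,1.5) {$q$};
\node at (2.5,1.5) {free: $\mu$};
\node at (0.5,0.5) {$r_\omega$};
\node at (1.5,0.5) {free: $\mu$};
\node at (2.5,0.5) {$r_\omega$};
\end{tikzpicture}
\caption{The matrix of the amalgam $q'$ of $q$ and $r_\omega$, with columns labeled on top and rows on the left. Each block names the condition that determines its entries; the free blocks get a large value $\mu$. Entries in the shaded block are below $N\cap\omega_1$, and a promise of $q$ whose rows all lie in $N$ must be kept there for the new columns.}
\label{fig:matrix}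
\end{figure}

Let $\mu=\sup\{\delta_\varepsilon:\varepsilon\in t_q\cup t_{r_\omega}\}<\omega_1$. Let $q'$ be the coordinatewise union of $q$ and $r_\omega$, with value $\mu$ at the free pairs, those in $(a_q\cup a_{r_\omega})\times(b_q\cup b_{r_\omega})$ outside $\operatorname{dom}x_q\cup\operatorname{dom}x_{r_\omega}$; see Figure~\ref{fig:matrix}.

\begin{lemma}\label{lem:qprime}
$q'$ is a condition, $q'\le q$, and $q'\le r_n$ for all $n$.
\end{lemma}

\begin{proof}
\emph{Functions.} The common domain of $x_q$ and $x_{r_\omega}$ is $(N\cap\kappa)\times(N\cap\kappa^+)$, and on it both agree with $\bigcup_{s\in g}x_s$, by the choice of $q$ and by (R1). If $(\lambda,i)\in\operatorname{dom}c_q\cap\operatorname{dom}c_{r_n}$, then $\lambda\in Z\cap N'\subseteq N$, and $(\lambda,i,c_{r_n}(\lambda,i))\in c_{r_n|N}\subseteq c_q$ by Lemma~\ref{lem:tr}.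

\emph{Promises.} Let $\varepsilon\in t_{q'}$; then $N_\varepsilon\subseteq b_{q'}$. Let $\nu\in a_{q'}$ with $\nu\ge\beta_\varepsilon$. If $\varepsilon$ and $\nu$ both occur in $q$ or both occur in $r_\omega$, that condition keeps the promise. Two situations remain.

Let $\varepsilon\in t_{r_\omega}\setminus t_q$ and $\nu\in a_q\setminus a_{r_\omega}$. By Lemma~\ref{lem:jk}(1) there is $\xi\in N_\varepsilon\setminus b_q$. The pair $(\nu,\xi)$ is free and has value $\mu\ge\delta_\varepsilon$.

Let $\varepsilon\in t_q\setminus t_{r_\omega}$ and $\nu\in a_{r_\omega}\setminus a_q$. Then $\nu\in(N'\setminus N)\cap\kappa$, as $N\cap\kappa\subseteq a_q$. If $N_\varepsilon\not\subseteq N$, take $\xi\in N_\varepsilon\setminus N$. Then $\xi\in b_q\subseteq Z$, so $\xi\notin N'$, and $(\nu,\xi)$ is free with value $\mu\ge\delta_\varepsilon$. Now let $N_\varepsilon\subseteq N$. We have $\varepsilon\notin N$, since otherwise Lemma~\ref{lem:promises}(1) and (R1) would give $\varepsilon\in t_{r_\omega}$. So $\varepsilon=\varepsilon^*$ by Lemma~\ref{lem:promises}(2), and we are in Case I or II. Case I is impossible, because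 there $\nu\in N'\cap\kappa\subseteq\beta_{\varepsilon^*}$ by Lemma~\ref{lem:alpha}. In Case II, (R2) provides the row $\xi$.

\emph{Order.} Let $\varepsilon\in t_{q'}$. If $N_\varepsilon\subseteq b_q$, then $\varepsilon\in t_q$, trivially or by Lemma~\ref{lem:jk}(1). If $N_\varepsilon\subseteq b_{r_n}$, then $\varepsilon\in t_{r_n}$, by $r_\omega\le r_n$ when $\varepsilon\in t_{r_\omega}$ and by Lemma~\ref{lem:jk}(2) when $\varepsilon\in t_q$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[End of the proof of Proposition~\ref{prop:scc}]
Let $G'\ni q'$ be $\mathbb P$-generic over $V_1$ and let $M'=N[G']\cap H_\theta$, computed in $V_1[G']$. Since $q\in G'$, \eqref{eq:q} gives that $M'$ is elementary in $(H_\theta,\in,\dot\Delta_{G'})$, that $A(M')\subseteq M'$, that $M'\cap\omega_1=\delta$, and that $\alpha\notin M'$ because $\alpha\notin N$. Since $q'$ is below an $N'$-generic sequence, $N'[G']\cap\omega_1=N'\cap\omega_1=\delta$ by Lemma~\ref{lem:master}. Let $f\in M'$ with $f:\omega_2\to\omega_1$. Both $f$ and $\alpha$ are in $N'[G']$, which is elementary in $H_\chi[G']$ by \eqref{eq:NG}. So $f(\alpha)\in N'[G']\cap\omega_1=\delta$.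 By \eqref{eq:A}, $\alpha\in A(M')\setminus M'$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The model $V_1[G]$ is a forcing extension of the original ground model in which $\kappa=\omega_2$. By Propositions~\ref{prop:fail} and~\ref{prop:scc}, $\mathrm{SCC}$ holds there and $\mathrm{SCC}^{\mathrm{cof}}$ fails in the stated form. The consistency statement follows, as the extension is a model of $\mathrm{ZFC}+\mathrm{SCC}+\neg\mathrm{SCC}^{\mathrm{cof}}$.
\end{proof}

\begin{remark}\label{rem:nopromise}
Only Case I restricts the size of $\alpha$. If we force with the conditions that have $t_p=\emptyset$, all lemmas of Sections~\ref{sec:forcing} and~\ref{sec:scc} hold with the same proofs and Case III always applies. Start the argument from a stationary set of $M$ with $A(M)$ bounded, let $q$ force $A(\dot M)\subseteq\rho$ for a fixed $\rho<\kappa$, and choose $\alpha$ in the uncountable set $K_N\setminus\rho$. The resulting $q'$ forces $\alpha\in A(\dot M)$, a contradiction. So without promises the extension satisfies $\mathrm{SCC}^{\mathrm{cof}}$.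
\end{remark}

\begin{thebibliography}{9}

\bibitem{CS}
Sean Cox and Hiroshi Sakai,
\emph{A variant of Shelah's characterization of Strong Chang's Conjecture},
arXiv:1811.06402 (2018).

\end{thebibliography}
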